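\title{Minkowski polytopes of spherical designs:\\ the sharp rate of convergence to the ball}

\begin{abstract}
By Minkowski's theorem, the $N$ points of a spherical $t$-design $X\subset\mathbb S^2$ are the outer facet normals of a convex polytope $P_X$ whose facets all have area $4\pi/N$. With its Steiner point at the origin, $P_X$ is known to lie within Hausdorff distance $O(t^{-1/2})$ of the unit ball. A conjecture posed by An asks for an exponent larger than $1/2$ for designs with $(t+1)^2$ points whose sampling matrix is uniformly positive definite. We prove the conjecture, using the design property alone. A short argument gives the bound $O(t^{-1}\sqrt{\log t})$. A longer one gives $O(t^{-2}\log t)$ and shows that all facets have diameter $O(1/t)$. In the other direction, the distance is always at least $1/N$, and there are spherical $t$-designs for which it is at least $c\,t^{-2}\log t$. Thus $t^{-2}\log t$ is the exact worst-case order over all spherical $t$-designs.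
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Designs and their polytopes}

Let $\mathbb S^2\subset\mathbb R^3$ be the unit sphere, $B$ the closed unit ball, $\omega$ the area measure on $\mathbb S^2$, and $\sigma=\omega/(4\pi)$. Let $\Pi_t$ be the space of restrictions to $\mathbb S^2$ of polynomials of degree at most $t$; its dimension is $(t+1)^2$. A finite set $X=\{x_1,\dots,x_N\}\subset\mathbb S^2$ is a \emph{spherical $t$-design} if
\[
\frac1N\sum_{j=1}^Np(x_j)=\int_{\mathbb S^2}p\,d\sigma\qquad\text{for all }p\in\Pi_t ,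
\]
that is, if $\mu_X=\frac1N\sum_j\delta_{x_j}$ has the same moments as $\sigma$ up to order $t$.

Convex geometry turns such a measure into a shape. Let $K\subset\mathbb R^3$ be a convex body, that is, a compact convex set with interior points. Its \emph{surface area measure} $S_K$ assigns to a Borel set $\beta\subset\mathbb S^2$ the area of the set of boundary points of $K$ at which some outer unit normal lies in $\beta$. For the ball, $S_B=4\pi\sigma$; for a polytope with facet normals $x_j$ and facet areas $a_j$, $S_K=\sum_ja_j\delta_{x_j}$. \emph{Minkowski's theorem} states that a finite Borel measure $S$ on $\mathbb S^2$ with $\int x\,dS=0$ that is not concentrated on a great circle is the surface area measure of a convex body, which is unique up to translation. If $X$ is a $t$-design with $t\ge2$, then $\int x\,d\mu_X=0$ and $\int xx^T\,d\mu_X=\frac13I_3$; the second identity excludes concentration on a great circle. Hence there is a polytope with surface area measure $4\pi\mu_X$: its outer facet normals are the $x_j$, and every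 facet has area $4\pi/N$.

To fix the translation we use the support function $h_K(x)=\max_{y\in K}x\cdot y$ and the \emph{Steiner point} $3\int h_K(x)\,x\,d\sigma(x)$, which lies in $K$ and moves with $K$ under rigid motions. The \emph{Minkowski polytope} $P_X$ is the translate whose Steiner point is the origin. The Hausdorff distance of two convex bodies is $d_H(K,K')=\max_{\mathbb S^2}|h_K-h_{K'}|$, and $h_B=1$.

For example, $X=\{\pm e_1,\pm e_2,\pm e_3\}$ is a $3$-design: odd polynomials average to zero by symmetry, and $\int xx^T\,d\mu_X=\frac13I_3$. Its polytope is the cube centered at $0$ with edge $\sqrt{2\pi/3}$. The support function ranges from $\sqrt{\pi/6}$ (half the edge) to $\sqrt{\pi/2}$ (half the diagonal), so $d_H(P_X,B)=1-\sqrt{\pi/6}$.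

Polynomials are dense in $C(\mathbb S^2)$, so $\mu_X$ approaches $\sigma$ weakly as $t\to\infty$, and $\sigma$ is the measure that belongs to the ball. The question is how fast the shape follows the measure. It is known that $d_H(P_X,B)=O(t^{-1/2})$ for every spherical $t$-design, with an absolute implied constant. The problem posed in \cite{An} is whether the exponent improves on a restricted class. Fix an orthonormal basis of $\Pi_t$ in $L^2(\sigma)$, let $y_t(x)\in\mathbb R^{(t+1)^2}$ be the vector of its values at $x$, and put $\widehat H_t=\frac1N\sum_jy_t(x_j)y_t(x_j)^T$. For $p=b\cdot y_t$ we have $b^T\widehat H_tb=\frac1N\sum_jp(x_j)^2$. So the condition $\lambda_{\min}(\widehat H_t)\ge a_0$ says that $\frac1N\sum_jp(x_j)^2\ge a_0\int p^2\,d\sigma$ for all $p\in\Pi_t$: no polynomial of degree at most $t$ is small on $X$ compared with its norm.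

\medskip
\noindent\textbf{Conjecture} (spectrally improved Minkowski rate, \cite{An}).
\emph{Let $X_t$ be critical spherical $t$-designs with $N=(t+1)^2$ points, given for infinitely many $t$, such that $\lambda_{\min}(\widehat H_t)\ge a_0>0$ uniformly in $t$, and let $P_t=P_{X_t}$. Then there are $\beta>1/2$ and $C$, depending on $a_0$ but not on $t$, such that $d_H(P_t,B)\le Ct^{-\beta}$.}
\medskip

That such families exist for some $a_0>0$ is not established in \cite{An}. The class is treated there as a hypothetical one, and the conjecture concerns the rate, so a proof that the class is empty would not settle the problem. Our upper bounds hold for all spherical $t$-designs, which exist for every $t$ \cite{SZ}. Criticality, the condition $N=(t+1)^2$ and the spectral hypothesis are not used in them.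

\subsection{Results}

Neither finiteness nor equal weights play a role in the upper bounds. A \emph{design measure of degree $t$}, $t\ge2$, is a Borel probability measure $\mu$ on $\mathbb S^2$ with $\int p\,d\mu=\int p\,d\sigma$ for all $p\in\Pi_t$. As above, there is a unique convex body $K_\mu$ with $S_{K_\mu}=4\pi\mu$ and Steiner point $0$, and $K_{\mu_X}=P_X$. The letters $C,c$ denote positive absolute constants that may change from line to line; a subscript records a dependence.

\begin{theorem}\label{thm:first}
For every design measure $\mu$ of degree $t\ge2$,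
\[
d_H(K_\mu,B)\le C\,t^{-1}\sqrt{\log(t+1)} .
\]
Hence the conjecture holds with every $\beta<1$, for example $\beta=3/4$, and a constant that depends on $\beta$ only.
\end{theorem}

\begin{theorem}\label{thm:upper}
For every design measure $\mu$ of degree $t\ge2$,
\[
d_H(K_\mu,B)\le C\,t^{-2}\log(t+1),\qquad |\nabla h_{K_\mu}|\le C/t\ \text{ a.e. on }\mathbb S^2 .
\]
Hence the conjecture holds with every $\beta<2$. Moreover, every boundary point of $K_\mu$ with outer normal $x$ lies within $C/t$ of $x$. In particular, for a spherical $t$-design $X$ with $N$ points all facets of $P_X$ have diameter at most $C/t$, and if $N\le C't^2$ their inradii are at least $c(C')/t$.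
\end{theorem}

\begin{theorem}\label{thm:lower}
\textup{(a)} For every spherical $t$-design $X$ with $N$ points, $d_H(P_X,B)\ge1/N$. So in the class of the conjecture
\[
(t+1)^{-2}\le d_H(P_t,B)\le C\,t^{-2}\log(t+1),
\]
and no $\beta>2$ is possible for any family in the class.

\textup{(b)} There is $t_2$ such that for all $t\ge t_2$ there is a spherical $t$-design $X$, with no control on the number of points, such that $d_H(P_X,B)\ge c\,t^{-2}\log t$. So $t^{-2}\log t$ is the exact worst-case order over all spherical $t$-designs.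
\end{theorem}

We do not decide whether the logarithm can be removed in the restricted class $N=(t+1)^2$, $\lambda_{\min}(\widehat H_t)\ge a_0$.

The exponent $2$ is the natural guess. A polytope with $N\approx t^2$ facets of equal area, if these are roughly round, has facets of diameter about $1/t$, and a flat piece of that size departs from the unit sphere by about $t^{-2}$. Section~\ref{sec:plane} confirms the guess in the plane, where the problem is linear, and explains where the logarithm comes from in space. Sections~\ref{sec:tools} and~\ref{sec:global} prove Theorem~\ref{thm:first}, and hence the conjecture; they can be read without the rest. Sections~\ref{sec:rep}--\ref{sec:scales} prove Theorem~\ref{thm:upper}, and Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}.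

\section{The planar model, and what changes in space}\label{sec:plane}

Let $\nu$ be a probability measure on $\mathbb R/2\pi\mathbb Z$ with $\int e^{ik\theta}\,d\nu=0$ for $1\le|k|\le t$, where $t\ge2$. The planar Minkowski problem asks for the convex body whose boundary length measure is $2\pi\nu$. For its support function $h(\theta)$ this is the linear equation $(h''+h)\,d\theta=2\pi\nu$; when $h$ is smooth, $h''+h$ is the radius of curvature. We place the Steiner point at $0$, which means $\int he^{\pm i\theta}\,d\theta=0$. The body contains $0$ and has perimeter $2\pi$, so $0\le h\le\pi$. We show that $f=h-1$ satisfies $|f|\le Ct^{-2}$. The three steps reappear in space.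

\emph{A positive polynomial kernel.} The function
\[
\mathcal F_n(\theta)=\frac{1-\cos n\theta}{1-\cos\theta}=\Big(\frac{\sin(n\theta/2)}{\sin(\theta/2)}\Big)^2=n+2\sum_{k=1}^{n-1}(n-k)\cos k\theta
\]
is a polynomial of degree $n-1$ in $\cos\theta$. From $\frac2\pi v\le\sin v\le v$ on $[0,\frac\pi2]$ and the cosine sum we get
\begin{equation}\label{eq:fejer}
\mathcal F_n(\theta)\le\min\big(n^2,\pi^2\theta^{-2}\big)\ \ (0<\theta\le\pi),\qquad \mathcal F_n(\theta)\ge\frac{4n^2}{\pi^2}\ \ (0\le\theta\le\pi/n).
\end{equation}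
Let $n=\lfloor t/2\rfloor+1$ and let $J_1$ be the multiple of $\mathcal F_n^2$ with mean value $1$. It has degree $2(n-1)\le t$. By \eqref{eq:fejer} the mean of $\mathcal F_n^2$ lies between $cn^3$ and $Cn^3$, so $J_1(\theta)\le Ct(1+t|\theta|)^{-4}$ for $|\theta|\le\pi$ and $J_1(\theta)\ge ct$ for $|\theta|\le1/t$. The design property gives $1=\int J_1(\theta-x)\,d\nu(\theta)\ge ct\,\nu([x-\frac1t,x+\frac1t])$. Covering an arc by such arcs, we find that $\nu$ does not concentrate at scales above $1/t$:
\[
\nu([x-u,x+u])\le C(u+1/t).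
\]

\emph{Low frequencies vanish.} The equation gives $(1-k^2)\hat h(k)=\int e^{-ik\theta}\,d\nu$ for the Fourier coefficients $\hat h(k)=\frac1{2\pi}\int he^{-ik\theta}\,d\theta$. So $\hat f(k)=0$ for $|k|\le t$, the convolution of $f$ with $J_1$ vanishes, and since $J_1$ is even with mean $1$,
\[
f(x)=\frac1{2\pi}\int_0^\pi\big[2h(x)-h(x+u)-h(x-u)\big]J_1(u)\,du .
\]

\emph{Second differences are controlled by the measure.} For $0<u<\pi$ the function $k_u(v)=\sin(u-|v|)$ on $[-u,u]$, extended by zero, satisfies $k_u''+k_u=\delta_u+\delta_{-u}-2\cos u\,\delta_0$, as one reads off from the jumps of $k_u'$. Therefore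
\[
0\le h(x+u)+h(x-u)-2\cos u\,h(x)=2\pi\int k_u(\theta-x)\,d\nu(\theta)\le Cu(u+1/t).
\]
Since $2(1-\cos u)h\le\pi u^2$, we conclude that $|f(x)|\le C\int_0^\pi u(u+\frac1t)\,t(1+tu)^{-4}\,du\le Ct^{-2}$.

The order is sharp. The uniform measure on $N=t+1$ equally spaced points is admissible, and its body is the regular $N$-gon with side $2\pi/N$, whose circumradius is $\frac{\pi/N}{\sin(\pi/N)}=1+\frac{\pi^2}{6N^2}+O(N^{-4})$.

In space the equation is of Monge--Amp\`ere type. For a smooth support function the eigenvalues of $A_h=\nabla^2h+hI$ are the principal radii of curvature, and the equation reads $\det A_h=d\mu/d\sigma$. With $h=1+f$ and $L=\Delta+2$ it becomes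
\begin{equation}\label{eq:MA}
Lf+\det A_f=\frac{d\mu}{d\sigma}-1 .
\end{equation}
Without the quadratic term the low frequencies of $f$ would vanish as in the plane. The quadratic term is not small pointwise: the support function of a polytope is linear on the region of normals at a vertex, and there $A_h=0$, $A_f=-I$ and $\det A_f=1$. It is small only in the weak sense. Integration by parts turns $\int\varphi\det A_f\,d\sigma$ into $-\frac12\int\langle T_\varphi\nabla f,\nabla f\rangle\,d\sigma$ plus a term with $f^2$, where $T_\varphi$ is the cofactor matrix of $A_\varphi$. To recover $f(x)$ one takes for $\varphi$ the Green function of $L$, which behaves like $2\log\theta$ at distance $\theta$ from $x$, so that $T_\varphi$ has size $\theta^{-2}$. If $|\nabla f|$ has size $1/t$ in mean square on every annulus about $x$, each of the $\log t$ dyadic scales between $1/t$ and $1$ contributes $t^{-2}$. This is the plan for Theorem~\ref{thm:upper}: a representation formula, and an energy bound at all scales. Finally, in the flat model the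 cofactor matrix of the Hessian of $2\log\theta$ has the eigenvalue $+2\theta^{-2}$ in the radial and $-2\theta^{-2}$ in the angular direction. The contributions of the scales therefore add up when $\nabla f$ is radial about $x$, which suggests the rotationally symmetric example behind Theorem~\ref{thm:lower}(b).

\section{Tools}\label{sec:tools}

\subsection{Calculus on the sphere}\label{sub:calc}

Let $d$ be the geodesic distance and $U(x,r)=\{y:d(x,y)\le r\}$. For $r\le\pi$, $\sigma(U(x,r))=\sin^2(r/2)$ lies between $r^2/\pi^2$ and $r^2/4$. Integrals without a measure are taken against $\sigma$. Let $M_uF(x)$ be the mean of $F$ over the circle of geodesic radius $u$ about $x$. The operator $M_u$ is self-adjoint in $L^2(\sigma)$, because the pairs of points at distance $u$ carry only one rotation invariant probability measure, which is therefore invariant under exchanging the points. For a function $\Phi$ on $[-1,1]$ the zonal convolution is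
\[
(\Phi*F)(x)=\int\Phi(x\cdot y)F(y)\,d\sigma(y)=\frac12\int_0^\pi\Phi(\cos u)\,M_uF(x)\sin u\,du .
\]
The kernel of $L=\Delta+2$ consists of the linear functions $x\mapsto p\cdot x$.

We measure derivatives with rotation fields, because they commute with all our averaging operators. For $a\in\mathbb R^3$ let $\Omega_aF(y)=\langle a\times y,\nabla F(y)\rangle$, the derivative along the flow of rotations about $a$. Put $\Omega_i=\Omega_{e_i}$ and $|\Omega^kF|=\max|\Omega_{i_1}\cdots\Omega_{i_k}F|$, the maximum over all indices. The $\Omega_a$ commute with $\Delta$, with $M_u$ and with zonal convolutions, are skew-adjoint in $L^2(\sigma)$, and map $\Pi_t$ into itself. Since $\Omega_iF=e_i\cdot(y\times\nabla F)$, we have $\sum_i(\Omega_iF)^2=|\nabla F|^2$. If $v$ is a unit tangent vector at $y$ and $a=y\times v$, the orbit of $y$ under the flow of $\Omega_a$ is the unit-speed geodesic $\gamma$ with initial velocity $v$, so $(F\circ\gamma)''=(\Omega_a^2F)\circ\gamma$. Hence $|\nabla F|\le\sqrt3\,|\Omega^1F|$, and the operator norm of $\nabla^2F$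 is at most $3|\Omega^2F|$. Pairing antipodal points $\gamma(u),\gamma(-u)$ of a circle and using Taylor's formula, we obtain
\begin{equation}\label{eq:mean}
|M_uF-F|(y)\le\tfrac32u^2\sup_{U(y,u)}|\Omega^2F| .
\end{equation}

Let $F(y)=\Phi(z)$ with $z=w\cdot y=\cos\theta$, where $w\in\mathbb S^2$ is fixed. Then
\begin{equation}\label{eq:chain}
|\Phi^{(m)}(\cos\theta)|\le\mathcal B\theta^{-2m}\ \ (1\le m\le k)\quad\Longrightarrow\quad|\Omega^kF|(y)\le C_k\mathcal B\theta^{-k}.
\end{equation}
Indeed, a $k$-fold derivative is a sum of terms $\Phi^{(m)}(z)$ times a product of $m$ derivatives of $z$ of orders adding up to $k$. First-order factors are at most $\sin\theta\le\theta$ and all factors are at most $1$, because $\Omega_i(w\cdot y)=(w\times e_i)\cdot y=e_i\cdot(y\times w)$. If $p$ factors have order one, then $p+2(m-p)\le k$, and the term is at most $\mathcal B\theta^{p-2m}\le C_k\mathcal B\theta^{-k}$. A special case covers all cutoff functions. Let $F=\phi(d(w,\cdot))$, where $\phi'$ is supported in $[r/2,r]$, $r\le1$, and $|\phi^{(i)}|\le\mathcal Br^{-i}$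 for $1\le i\le k$. Since $d/dz=-(\sin\theta)^{-1}d/d\theta$, induction shows that $\Phi^{(m)}$ is a sum of terms $\phi^{(i)}(\theta)(\sin\theta)^{i-2m}$ times polynomials in $\cos\theta$, $1\le i\le m$. So \eqref{eq:chain} gives
\begin{equation}\label{eq:bump}
|\Omega^kF|\le C_k\mathcal Br^{-k}.
\end{equation}

Finally, for $0<r\le1$, a Lipschitz function $F$ and its mean $\bar F$ over $U=U(x,r)$, the Poincar\'e inequality $\int_U|F-\bar F|^2\le Cr^2\int_U|\nabla F|^2$ holds. It transfers from the Euclidean disc through the exponential map, whose differential has singular values in $[\sin1,1]$.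

\subsection{What the design property gives}

From now on $\mu$ is a design measure of degree $t\ge2$. We use a higher power of $\mathcal F_n$ than in the plane; the rapid decay is needed to localize. Let $n=\lfloor t/6\rfloor+1$ and $J(\cos\theta)=c_n\mathcal F_n(\theta)^6$, with $c_n$ chosen so that $J*1=1$. Put
\[
j(u)=\tfrac12J(\cos u)\sin u,\qquad \mathcal RF=F-J*F=\int_0^\pi(F-M_uF)\,j(u)\,du .
\]

\begin{lemma}\label{lem:kernel}
The function $J$ is a nonnegative polynomial of degree at most $t$, and
\begin{align}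
\int_b^\pi u^qj(u)\,du&\le Ct^{-q}(1+tb)^{-8}\qquad(0\le q\le2,\ b\ge0),\label{eq:tail}\\
(\mu+\sigma)(U(y,r))&\le C(r+1/t)^2\qquad(y\in\mathbb S^2,\ r>0),\label{eq:mass}\\
\int F\,d(\mu-\sigma)&=\int\mathcal RF\,d(\mu-\sigma)\qquad(F\in C(\mathbb S^2)).\label{eq:design}
\end{align}
\end{lemma}

\begin{proof}
The degree is $6(n-1)\le t$. By \eqref{eq:fejer}, $\frac12\int_0^\pi\mathcal F_n^6\sin\theta\,d\theta$ is at most $\int_0^{1/n}n^{12}\theta\,d\theta+\int_{1/n}^\infty\pi^{12}\theta^{-11}\,d\theta\le Cn^{10}$ and at least $c\int_0^{1/n}n^{12}\theta\,d\theta=cn^{10}$. So $c_n$ is comparable to $n^{-10}$. As $t/6\le n\le t$, it follows that $J(\cos\theta)\le Ct^2(1+t\theta)^{-12}$, and $J(\cos\theta)\ge ct^2$ for $\theta\le1/t$. The substitution $v=tu$ bounds the left side of \eqref{eq:tail} by $Ct^{-q}\int_{tb}^\infty(1+v)^{q-11}\,dv$, which gives \eqref{eq:tail}. Next, $ct^2\mu(U(y,1/t))\le\int J(x\cdot y)\,d\mu(x)=1$. A maximal subset of $U(y,r)$ with mutual distances greater than $1/t$ has at most $C(1+tr)^2$ points, since the caps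 of radius $1/(2t)$ about them are disjoint and lie in $U(y,r+1/t)$; the caps of radius $1/t$ about them cover $U(y,r)$. This gives \eqref{eq:mass}. Finally $J*F\in\Pi_t$, which is \eqref{eq:design}.
\end{proof}

Apart from the first two moments, \eqref{eq:mass} and the vanishing of $\mu-\sigma$ on $\Pi_t$ are all that we use about $\mu$.

\subsection{Mixed discriminants}

For $\varphi\in C^\infty(\mathbb S^2)$ consider the symmetric endomorphisms of the tangent planes
\[
A_\varphi=\nabla^2\varphi+\varphi I,\qquad T_\varphi=(\operatorname{tr}A_\varphi)I-A_\varphi .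
\]
The two have the same eigenvectors, with the two eigenvalues interchanged, and $\operatorname{tr}A_\varphi=\operatorname{tr}T_\varphi=L\varphi$. Also $A_1=T_1=I$, and $A_\ell=0$ for linear $\ell$. The mixed discriminant $\mathsf D(A,A')=\frac12(\operatorname{tr}A\operatorname{tr}A'-\operatorname{tr}AA')$ is the symmetric bilinear form with $\mathsf D(A,A)=\det A$, and $\mathsf D(A_\varphi,A')=\frac12\operatorname{tr}(T_\varphi A')$.

The field $T_\varphi$ is divergence free. To see this, let $\mathcal N(x)=\varphi(x)x+\nabla\varphi(x)\in\mathbb R^3$. The normal component of the Euclidean derivative of $\nabla\varphi$ in a tangent direction $v$ is $-\langle v,\nabla\varphi\rangle x$, so $d\mathcal N(v)=A_\varphi v$. For tangent fields $V,W$ the tangential part of $V(d\mathcal N(W))-W(d\mathcal N(V))-d\mathcal N([V,W])=0$ is the Codazzi equation $(\nabla_VA_\varphi)W=(\nabla_WA_\varphi)V$. Thus $\nabla_k(A_\varphi)_{ij}$ is totally symmetric, and $\sum_i\nabla_i(T_\varphi)_{ij}=\sum_i\big(\nabla_j(A_\varphi)_{ii}-\nabla_i(A_\varphi)_{ij}\big)=0$.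 One integration by parts now gives
\begin{equation}\label{eq:V}
V(\varphi_1,\varphi_2,\varphi_3):=\int\varphi_1\,\mathsf D(A_{\varphi_2},A_{\varphi_3})=\frac12\int\big[-\langle T_{\varphi_3}\nabla\varphi_1,\nabla\varphi_2\rangle+\varphi_1\varphi_2\,L\varphi_3\big].
\end{equation}
The middle expression is symmetric in $\varphi_2,\varphi_3$ and the last in $\varphi_1,\varphi_2$, so $V$ is symmetric in all three arguments.

\subsection{Smoothing}

The support function of a polytope is only Lipschitz. We prove identities for smooth approximations and pass to the limit, using two classical facts. Surface area measures are weakly continuous: if $K_i\to K$ in the Hausdorff metric, then $S_{K_i}\to S_K$ weakly \cite[Ch.~4]{Schneider}. If $h_K$ is smooth and $A_{h_K}$ is positive definite, then $S_K=\det A_{h_K}\,\omega$.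

\begin{lemma}\label{lem:smooth}
Let $K$ be a convex body, $h=h_K$ and $\mu_K=S_K/(4\pi)$. There are smooth support functions $h^\varepsilon$, $\varepsilon>0$, with $A_{h^\varepsilon}\ge0$ and the following properties as $\varepsilon\to0$.
\begin{itemize}
\item[(a)] $h^\varepsilon\to h$ uniformly and $\nabla h^\varepsilon\to\nabla h$ in $L^2(\sigma)$. A rotation that leaves $h$ invariant leaves $h^\varepsilon$ invariant.
\item[(b)] $\mu^\varepsilon=\det A_{h^\varepsilon}\,\sigma$ converges weakly to $\mu_K$.
\item[(c)] $\tau^\varepsilon=(Lh^\varepsilon)\,\sigma\ge0$ converges weakly to a measure $\tau\ge0$ with $\int\varphi\,d\tau=\int hL\varphi$ for $\varphi\in C^\infty$. Its mass is $2\int h$, and it does not change when $K$ is translated.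
\end{itemize}
\end{lemma}

\begin{proof}
Let $\varrho_\varepsilon$ be smooth probability densities on $SO(3)$ with respect to Haar measure that depend on $\operatorname{tr}g$ only, so that they are conjugation invariant, and whose supports shrink to the identity. Put $h^\varepsilon(x)=\int h(gx)\varrho_\varepsilon(g)\,dg$. It is smooth because $h^\varepsilon(g_0e)=\int h(ge)\varrho_\varepsilon(gg_0^{-1})\,dg$ for a fixed $e\in\mathbb S^2$. It is an average of the support functions $h(g\,\cdot)=h_{g^{-1}K}$, so its $1$-homogeneous extension is convex; thus $h^\varepsilon=h_{K^\varepsilon}$ for a convex body $K^\varepsilon$, and $A_{h^\varepsilon}$, which is the tangential part of the Euclidean Hessian of the extension, is nonnegative.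

(a) Uniform convergence follows from the continuity of $h$. Since $h$ is Lipschitz, $h\in W^{1,2}$. Rotations act isometrically on $W^{1,2}$ and smooth functions are dense, so $h\circ g\to h$ in $W^{1,2}$ as $g$ tends to the identity; averaging gives $h^\varepsilon\to h$ in $W^{1,2}$. By conjugation invariance, $h^\varepsilon\circ g_0=(h\circ g_0)^\varepsilon$.

(b) For $\delta>0$ the body $K^\varepsilon+\delta B$ has support function $h^\varepsilon+\delta$ with $A_{h^\varepsilon+\delta}\ge\delta I$, so its surface area measure is $\det(A_{h^\varepsilon}+\delta I)\,\omega$. Weak continuity as $\delta\to0$ gives $S_{K^\varepsilon}=4\pi\mu^\varepsilon$, and weak continuity as $\varepsilon\to0$ gives (b).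

(c) We have $Lh^\varepsilon=\operatorname{tr}A_{h^\varepsilon}\ge0$, the masses $2\int h^\varepsilon$ are bounded, and $\int\varphi\,d\tau^\varepsilon=\int h^\varepsilon L\varphi\to\int hL\varphi$ for smooth $\varphi$, which are dense in $C(\mathbb S^2)$. A translation adds a linear function $\ell$ to $h$, and $\int\ell L\varphi=\int\varphi L\ell=0$.
\end{proof}

We use three standard consequences of weak convergence $\nu^\varepsilon\to\nu$ of finite positive measures on $\mathbb S^2$: $\int F^\varepsilon\,d\nu^\varepsilon\to\int F\,d\nu$ if $F^\varepsilon\to F$ uniformly; $\limsup\nu^\varepsilon(U)\le\nu(U)$ for closed $U$; and integrals of a continuous function over a cap converge if $\nu$ does not charge the boundary circle.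

\subsection{Convexity controls second differences}

In the plane, second differences of $h$ were controlled by the measure $h''+h$. In space the role is taken by $\tau=Lh$. It differs from $\mu$, and at first we know only its total mass.

\begin{lemma}\label{lem:circle}
Let $h$ be the support function of a convex body, $\tau$ as in Lemma~\ref{lem:smooth}, $x\in\mathbb S^2$ and $0<u<\pi/2$. Then
\begin{itemize}
\item[(i)] $0\le M_uh(x)-\cos u\;h(x)\le2\tau(U(x,u))$;
\item[(ii)] $h(x)\ge2\cos u\;M_uh(x)-M_{2u}h(x)$.
\end{itemize}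
\end{lemma}

\begin{proof}
(i) Let $h$ be smooth and write $h=H(s,\phi)$ in polar coordinates at $x$. Put $q(s)=\int_0^{2\pi}(\partial_sH\cos s+H\sin s)\,d\phi$. Then $q(0)=0$, since the directional derivatives at $x$ average to zero, and $q'(s)=\cos s\int_0^{2\pi}(\partial_s^2H+H)\,d\phi\ge0$ on $[0,\pi/2)$, since $\partial_s^2H+H=\langle A_h\partial_s,\partial_s\rangle$. Green's formula on $U(x,s)$ for $h$ and $\cos d(x,\cdot)\in\ker L$ gives
\[
q(s)\sin s=4\pi\int_{U(x,s)}\cos d(x,\cdot)\,d\tau\le4\pi\,\tau(U(x,s)).
\]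
Now $\frac d{ds}\big(M_sh(x)/\cos s\big)=q(s)/(2\pi\cos^2s)$ and $0\le q(s)\le q(u)$ for $s\le u$, so $0\le M_uh(x)/\cos u-h(x)\le q(u)\tan u/(2\pi)$. Multiplication by $\cos u$ gives (i). In general, apply this to $h^\varepsilon$ and use $\limsup\tau^\varepsilon(U(x,u))\le\tau(U(x,u))$.

(ii) If $y_u,y_{2u}$ lie on a geodesic from $x$ at distances $u$ and $2u$, then $x+y_{2u}=2\cos u\,y_u$. Sublinearity gives $2\cos u\,h(y_u)\le h(x)+h(y_{2u})$; average over the directions.
\end{proof}

The next lemma turns a bound on the oscillation of $h$ into a Lipschitz bound.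

\begin{lemma}\label{lem:semi}
Let $h$ be the support function of a convex body and $\gamma:[0,\rho]\to\mathbb S^2$ a unit-speed geodesic with $h\circ\gamma\le H$, where $H\ge0$. Then for $0<r\le\rho$,
\[
h(\gamma(r))-h(\gamma(0))\le r\Big(\frac{h(\gamma(\rho))-h(\gamma(0))}\rho+\frac{H\rho}2\Big).
\]
\end{lemma}

\begin{proof}
We have $(h^\varepsilon\circ\gamma)''=\langle A_{h^\varepsilon}\dot\gamma,\dot\gamma\rangle-h^\varepsilon\circ\gamma\ge-H-o(1)$. So $\phi(r)=h(\gamma(r))+\frac H2r^2$ is a uniform limit of convex functions, hence convex, and $\phi(r)-\phi(0)\le\frac r\rho(\phi(\rho)-\phi(0))$.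
\end{proof}

\section{The global energy and the rate $t^{-1}\sqrt{\log t}$}\label{sec:global}

From here on $K=K_\mu$, $h=h_K$, $f=h-1$, and $\tau$ is the measure of Lemma~\ref{lem:smooth}(c). Thus $d_H(K,B)=\|f\|_\infty$. The idea for Theorem~\ref{thm:first} is to compare $\int h\,d\mu$, which is at most $1$ by the isoperimetric inequality, with $\int h\,d\sigma$, which exceeds $1$ by an amount that measures the Dirichlet energy of $f$. The design property forces the two integrals to be close.

\begin{lemma}\label{lem:apriori}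
$\int h\,d\mu\le1$, $0\le h\le6$, and $h$ is $6$-Lipschitz with respect to $d$.
\end{lemma}

\begin{proof}
The Steiner point $0$ lies in $K$, so $h\ge0$. The volume of $K$ is $\frac13\int h\,dS_K=\frac{4\pi}3\int h\,d\mu$, and its surface area is $4\pi$, that of $B$. The isoperimetric inequality gives $\int h\,d\mu\le1$. Let $R=\max h$. Then $K\subset RB$ and $Rv\in K$ for some unit vector $v$, and with $0\in K$ we get $h(x)\ge R(x\cdot v)_+$. Using the first and then the second moments of $\mu$,
\[
1\ge R\int(x\cdot v)_+\,d\mu=\frac R2\int|x\cdot v|\,d\mu\ge\frac R2\int(x\cdot v)^2\,d\mu=\frac R6 .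
\]
Finally $|h(x)-h(y)|\le6|x-y|\le6\,d(x,y)$ because $K\subset6B$.
\end{proof}

\begin{lemma}\label{lem:width}
$\big|\int h\,d(\mu-\sigma)\big|\le Ct^{-2}$.
\end{lemma}

\begin{proof}
For $u<\pi/2$, Lemmas~\ref{lem:circle}(i) and~\ref{lem:apriori} give $|M_uh-h|(x)\le2\tau(U(x,u))+(1-\cos u)h(x)\le2\tau(U(x,u))+3u^2$. For $u\ge\pi/2$ we have $|M_uh-h|\le6\le3u^2$. The quantity $\tau(U(x,u))$ may be large for particular $x$, but by Fubini's theorem and \eqref{eq:mass} its average is not:
\[
\int\tau(U(x,u))\,d(\mu+\sigma)(x)=\int(\mu+\sigma)(U(y,u))\,d\tau(y)\le C(u+1/t)^2\tau(\mathbb S^2),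
\]
and $\tau(\mathbb S^2)=2\int h\le12$. By \eqref{eq:design} and \eqref{eq:tail},
\[
\Big|\int h\,d(\mu-\sigma)\Big|\le\int_0^\pi\big[6u^2+C(u+1/t)^2\big]j(u)\,du\le Ct^{-2}.\qedhere
\]
\end{proof}

Recall that $L^2(\sigma)$ is the orthogonal sum of the spaces of spherical harmonics of degree $k\ge0$, on which $\Delta=-k(k+1)$; that $|Y(x)|\le\sqrt{2k+1}\,\|Y\|$ for a harmonic $Y$ of degree $k$ (addition theorem), where $\|\cdot\|$ is the norm of $L^2(\sigma)$; and that $\Phi*Y=m_kY$ with $m_k=\frac12\int_{-1}^1\Phi P_k\,dz$, where the Legendre polynomial $P_k$ satisfies $|P_k|\le1$ on $[-1,1]$ (Funk--Hecke formula).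

\begin{proof}[Proof of Theorem~\ref{thm:first}]
Let $a=\int h$ and let $h_k$ be the component of $h$ of degree $k$. The Steiner point is $0$, so $h_1=0$. By \eqref{eq:V} and the symmetry of $V$, with $T_1=I$ and $L1=2$,
\[
\mu^\varepsilon(\mathbb S^2)=V(1,h^\varepsilon,h^\varepsilon)=V(h^\varepsilon,h^\varepsilon,1)=\int\big[(h^\varepsilon)^2-\tfrac12|\nabla h^\varepsilon|^2\big].
\]
In the limit, $1=\int(h^2-\frac12|\nabla h|^2)$. Since $\|\nabla h\|^2=\sum_kk(k+1)\|h_k\|^2$ and $k(k+1)-2=(k-1)(k+2)$, this says
\[
a^2-1=\tfrac12\,\mathcal E,\qquad\mathcal E=\sum_{k\ge2}(k-1)(k+2)\|h_k\|^2 .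
\]
As $a\ge0$, it follows that $a\ge1$. Lemmas~\ref{lem:apriori} and~\ref{lem:width} give $a\le\int h\,d\mu+Ct^{-2}\le1+Ct^{-2}$. Hence $|a-1|\le Ct^{-2}$ and $\mathcal E=2(a-1)(a+1)\le Ct^{-2}$. Since $f=(a-1)+\sum_{k\ge2}h_k$ and $1+k(k+1)\le2(k-1)(k+2)$ for $k\ge2$,
\begin{equation}\label{eq:energy}
\|f\|^2+\|\nabla f\|^2\le Ct^{-2}.
\end{equation}

In dimension two the Dirichlet energy just fails to bound the maximum norm, so we split $f$ at frequency $t$. By Lemma~\ref{lem:apriori} and \eqref{eq:tail}, $|\mathcal Rf|\le6\int_0^\pi uj(u)\,du\le C/t$. The multipliers $m_k$ of $J$ satisfy $m_0=1$, $|m_k|\le1$ and $m_k=0$ for $k>t$. By the Cauchy--Schwarz inequality,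
\[
|J*f|\le|a-1|+\sum_{k=2}^t\sqrt{2k+1}\,\|h_k\|\le|a-1|+\Big(\sum_{k=2}^t\Big[\frac1{k-1}+\frac1{k+2}\Big]\Big)^{1/2}\mathcal E^{1/2},
\]
where we used $\frac{2k+1}{(k-1)(k+2)}=\frac1{k-1}+\frac1{k+2}$. The right side is at most $Ct^{-1}\sqrt{\log(t+1)}$, and $f=\mathcal Rf+J*f$.
\end{proof}

\begin{remark}
The gain comes from Lemma~\ref{lem:width}. If one used only that $h$ is Lipschitz, the bound there would be $12\int uj\,du\le C/t$, then $\mathcal E\le C/t$, and the argument would end with $t^{-1/2}\sqrt{\log(t+1)}$. On the other hand \eqref{eq:energy} cannot be improved: the example of Section~\ref{sub:rings} has $\|\nabla f\|\ge c/t$, by \eqref{eq:annulus} with $R=\frac12$. To reach $t^{-2}$ one needs a bound for $f$ that is quadratic in $\nabla f$.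
\end{remark}

\section{A representation formula}\label{sec:rep}

We now make the plan of Section~\ref{sec:plane} precise. The quantity to be controlled is the energy at scale $R$,
\[
E(R)=\sup_xR^{-2}\int_{U(x,R)}|\nabla f|^2\quad(0<R\le\pi),\qquad E^*(s)=\sup_{s\le R\le\pi}E(R).
\]
By \eqref{eq:energy}, $E(R)\le CR^{-2}t^{-2}$, which is the desired bound $Ct^{-2}$ only for $R$ of order $1$. This section bounds $f$ in terms of $E^*$; the next two sections bound $E^*$.

\subsection{The equation in weak form}

For every $\varphi\in C^\infty(\mathbb S^2)$,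
\begin{equation}\label{eq:weak}
\int fL\varphi=\int\varphi\,d(\mu-\sigma)+\frac12\int\langle T_\varphi\nabla f,\nabla f\rangle-\frac12\int f^2L\varphi .
\end{equation}
Indeed, let $f^\varepsilon=h^\varepsilon-1$. Then $\det A_{h^\varepsilon}-1=\det(I+A_{f^\varepsilon})-1=Lf^\varepsilon+\det A_{f^\varepsilon}$, which is \eqref{eq:MA}, and $\int\varphi\det A_{f^\varepsilon}=V(\varphi,f^\varepsilon,f^\varepsilon)=V(f^\varepsilon,f^\varepsilon,\varphi)$. Expand the last term by \eqref{eq:V} and let $\varepsilon\to0$ with Lemma~\ref{lem:smooth}.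

\subsection{Averages of $f$}

The design property says nothing below the scale $1/t$, so \eqref{eq:weak} can only give information on averages of $f$. Convexity recovers $f$ from them. Fix a smooth $\kappa\ge0$ with compact support in $(\frac12,1)$ and $\int\kappa=1$. For $0<s\le1$ let
\[
f_s(x)=\int_{1/2}^1M_{su}f(x)\,\kappa(u)\,du=\int f\psi_x,\qquad\psi_x(y)=\frac{2\kappa(\theta/s)}{s\sin\theta},\quad\theta=d(x,y).
\]
The function $\psi_x$ is a smooth probability density supported in $U(x,s)$, and $|\psi_x|\le Cs^{-2}$, $|\Omega^k\psi_x|\le C_ks^{-2-k}$ by \eqref{eq:bump}.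

\begin{lemma}\label{lem:avg}
\begin{itemize}
\item[(a)] For $0<s\le\frac12$: $|f-f_s|\le6s^2+CsE(2s)^{1/2}$.
\item[(b)] For $0<s\le1$: $s^{-2}\int_{U(x,s)}f^2\le Cs^2E(s)+Cf_s(x)^2$.
\item[(c)] For $0<s\le1$ and $\rho>0$: $\int_{U(x_0,\rho)}|f-f_s|^2\le s^2\int_{U(x_0,\rho+s)}|\nabla f|^2$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $r\le1$, let $\bar f$ be the mean of $f$ over $U=U(x,r)$, and let $\psi\le Cr^{-2}$ be a probability density supported in $U$. By the Cauchy--Schwarz and Poincar\'e inequalities,
\begin{equation}\label{eq:twoavg}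
\Big|\int f\psi-\bar f\Big|\le Cr^{-1}\Big(\int_U|f-\bar f|^2\Big)^{1/2}\le C\Big(\int_U|\nabla f|^2\Big)^{1/2}\le CrE(r)^{1/2}.
\end{equation}

(a) Lemma~\ref{lem:circle}(i) and $h\le6$ give $f\le M_uf+(1-\cos u)h\le M_uf+3u^2$, so $f-f_s\le3s^2$. Lemma~\ref{lem:circle}(ii) gives $f\ge2M_uf-M_{2u}f-2(1-\cos u)M_uh\ge2M_uf-M_{2u}f-6u^2$, and averaging gives $f-f_s\ge f_s-f_{2s}-6s^2$. So $|f-f_s|\le6s^2+|f_s-f_{2s}|$. Both $f_s(x)$ and $f_{2s}(x)$ are covered by \eqref{eq:twoavg} with $r=2s$.

(b) Take $r=s$. Then $s^{-2}\int_Uf^2\le2s^{-2}\int_U|f-\bar f|^2+C\bar f^2$, the first term is at most $Cs^2E(s)$, and $\bar f^2\le2f_s(x)^2+Cs^2E(s)$ by \eqref{eq:twoavg}.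

(c) It suffices to treat $f^\varepsilon$ and pass to the limit, so let $f$ be smooth. For a unit-speed geodesic $\gamma$ from $x$, $|f(x)-f(\gamma(u))|^2\le u\int_0^u|\nabla f|^2(\gamma(r))\,dr$. Averaging over directions and using Jensen's inequality, $|f-M_uf|^2\le u\int_0^uM_r(|\nabla f|^2)\,dr$. Let $\mathbf 1_\rho$ be the indicator function of $U(x_0,\rho)$. Since $M_r$ is self-adjoint and $M_r\mathbf 1_\rho\le\mathbf 1_{\rho+r}$, we get $\int\mathbf 1_\rho|f-M_uf|^2\le u^2\int\mathbf 1_{\rho+u}|\nabla f|^2$. Jensen's inequality for the average over $u\le s$ gives (c).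
\end{proof}

\subsection{The Green function of $L$}

To read off $f_s(x)$ from \eqref{eq:weak} we must solve $L\varphi=\psi_x$. This is possible only modulo linear functions, the kernel of $L$; they do no harm because $f$ is orthogonal to them by the Steiner normalization. Let $G(z)=1+z\log(1-z)$. On zonal functions $L=(1-z^2)\partial_z^2-2z\partial_z+2$. With $G'=\log(1-z)-\frac z{1-z}$ and $G''=-\frac1{1-z}-\frac1{(1-z)^2}$ the logarithms cancel, and for $z<1$
\[
LG=-(1+z)-\frac{1+z}{1-z}+\frac{2z^2}{1-z}+2=1-z-\frac{(2z+1)(1-z)}{1-z}=-3z .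
\]
Moreover
\begin{equation}\label{eq:Gprime}
\frac d{d\theta}G(\cos\theta)=-\sin\theta\,\log(1-\cos\theta)+\cos\theta\,\cot\frac\theta2 ,
\end{equation}
which is $2/\theta+o(1)$ as $\theta\to0$, while $G(\cos\theta)=O(|\log\theta|)$. Green's formula on the complement of $U(y,\delta)$ has the boundary term $2\pi\sin\delta\cdot\frac2\delta F(y)+o(1)$ with respect to $\omega$, so for smooth $F$
\begin{equation}\label{eq:green}
(G*LF)(y)=F(y)-3\int(y\cdot w)F(w)\,d\sigma(w).
\end{equation}
Since $|G^{(m)}(z)|\le C_m(1-z)^{-m}$ for $m\ge1$ and $1-\cos\theta\ge2\theta^2/\pi^2$, \eqref{eq:chain} shows that $G_y(w)=G(w\cdot y)$ satisfies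
\begin{equation}\label{eq:Gbound}
|G_y(w)|\le C\,d(w,y)^{-1},\qquad|\Omega^kG_y|(w)\le C_k\,d(w,y)^{-k}\quad(k\ge1).
\end{equation}

Let $\varphi_x=G*\psi_x$. It is smooth, since rotation derivatives of all orders can be put on $\psi_x$. For a unit tangent vector $v$ at $x$ let $a=x\times v$ and $\varphi_{x,v}=-\Omega_a\varphi_x$. By symmetry $\int w\,\psi_x(w)\,d\sigma(w)=m_sx$ with $0\le m_s\le1$. From \eqref{eq:green} and $\Omega_a(x\cdot y)=-v\cdot y$,
\begin{equation}\label{eq:Lphi}
L\varphi_x=\psi_x-3m_s\,x\cdot y,\qquad L\varphi_{x,v}=-\Omega_a\psi_x-3m_s\,v\cdot y .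
\end{equation}
Now $\partial_vf_s(x)=\Omega_af_s(x)=\int(\Omega_af)\psi_x=-\int f\,\Omega_a\psi_x$, and $f$ is orthogonal to linear functions. Therefore
\begin{equation}\label{eq:rep}
f_s(x)=\int fL\varphi_x,\qquad\partial_vf_s(x)=\int fL\varphi_{x,v}.
\end{equation}

\begin{lemma}\label{lem:phi}
Let $0<s\le1$ and $\theta=d(x,y)$. Then $\int|\varphi_x|\le C$, $|\varphi_x(y)|\le C(s+\theta)^{-1}$, and $|\Omega^k\varphi_x|(y)\le C(s+\theta)^{-k}$ for $1\le k\le4$. Consequently $|T_{\varphi_x}|\le C(s+\theta)^{-2}$ and $|T_{\varphi_{x,v}}|\le C(s+\theta)^{-3}$.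
\end{lemma}

\begin{proof}
The first bound holds because $G_y$ is integrable. If $\theta\ge2s$, then $d(w,y)\ge\theta/2$ on the support of $\psi_x$; differentiate under the integral and use \eqref{eq:Gbound} with $w$ and $y$ interchanged. If $\theta<2s$, put all derivatives on $\psi_x$ and move the first one back:
\[
\Omega_{i_1}\cdots\Omega_{i_k}\varphi_x(y)=\int G_y\,\Omega_{i_1}\cdots\Omega_{i_k}\psi_x=-\int(\Omega_{i_1}G_y)\,\Omega_{i_2}\cdots\Omega_{i_k}\psi_x .
\]
The integration by parts is legitimate since the boundary term on a circle of radius $\delta$ about $y$ is $O(\delta|\log\delta|)$. As $U(x,s)\subset U(y,3s)$, the result is at most $Cs^{-1-k}\int_{U(y,3s)}d(w,y)^{-1}\,d\sigma(w)\le Cs^{-k}$. The same integral gives $|\varphi_x(y)|\le Cs^{-1}$. For the last claim use $|T_\varphi|\le C(|\Omega^2\varphi|+|\varphi|)$, $|a|=1$ and $s+\theta\le5$.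
\end{proof}

\subsection{The linear term}

The first term on the right of \eqref{eq:weak} is handled by \eqref{eq:design} and a localized approximation estimate.

\begin{lemma}\label{lem:approx}
Let $1/t\le s\le1$, $q\in\{3,4\}$, $x\in\mathbb S^2$ and $\theta=d(x,\cdot)$. If $F$ is smooth, $|\Omega^2F|\le\mathcal B(s+\theta)^{-q}$ and $|\Omega^1F|\le\mathcal B(s+\theta)^{1-q}$, then $|\mathcal RF|\le C\mathcal Bt^{-2}(s+\theta)^{-q}$.
\end{lemma}

\begin{proof}
Fix $y$, let $\theta=d(x,y)$ and $b=(s+\theta)/2$. For $u\le b$ every $y'\in U(y,u)$ has $s+d(x,y')\ge b$, so \eqref{eq:mean} gives $|M_uF-F|(y)\le C\mathcal Bu^2(s+\theta)^{-q}$; by \eqref{eq:tail} these $u$ contribute at most $C\mathcal Bt^{-2}(s+\theta)^{-q}$. For $u>b$ we use $|M_uF-F|\le u\sup|\nabla F|\le Cu\mathcal Bs^{1-q}\le Cu\mathcal Bt^{q-1}$. By \eqref{eq:tail} these $u$ contribute at most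
\[
C\mathcal Bt^{q-2}\big(t(s+\theta)\big)^{-8}=C\mathcal Bt^{-2}(s+\theta)^{-q}\big(t(s+\theta)\big)^{q-8},
\]
and $t(s+\theta)\ge1$.
\end{proof}

\begin{lemma}\label{lem:linear}
For $1/t\le s\le1$: $\big|\int\varphi_x\,d(\mu-\sigma)\big|\le Ct^{-2}$ and $\big|\int\varphi_{x,v}\,d(\mu-\sigma)\big|\le Ct^{-2}/s$.
\end{lemma}

\begin{proof}
Split the sphere into $\{\theta\le s\}$ and the annuli $2^is<\theta\le2^{i+1}s$, $i\ge0$. By \eqref{eq:mass} and $s\ge1/t$, for $m=3,4$,
\begin{equation}\label{eq:weights}
\int(s+\theta)^{-m}\,d(\mu+\sigma)\le C\sum_{i\ge0}(2^is)^{2-m}\le Cs^{2-m}.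
\end{equation}
By Lemma~\ref{lem:phi}, $\varphi_{x,v}$ satisfies the hypotheses of Lemma~\ref{lem:approx} with $q=3$ and $\mathcal B=C$. With \eqref{eq:design} and \eqref{eq:weights} this gives the second bound.

For $\varphi_x$ the same argument would lead to the exponent $m=2$, for which the sum grows like $\log t$. We apply \eqref{eq:design} twice instead: $\int\varphi_x\,d(\mu-\sigma)=\int\mathcal R\mathcal R\varphi_x\,d(\mu-\sigma)$. Since $\mathcal R$ commutes with the $\Omega_i$, Lemma~\ref{lem:approx} applied to $\Omega_i\varphi_x$ with $q=3$ and to $\Omega_i\Omega_k\varphi_x$ with $q=4$ gives $|\Omega^1\mathcal R\varphi_x|\le Ct^{-2}(s+\theta)^{-3}$ and $|\Omega^2\mathcal R\varphi_x|\le Ct^{-2}(s+\theta)^{-4}$. A further application, to $\mathcal R\varphi_x$ with $q=4$ and $\mathcal B=Ct^{-2}$, gives $|\mathcal R\mathcal R\varphi_x|\le Ct^{-4}(s+\theta)^{-4}$. By \eqref{eq:weights} the integral is at most $Ct^{-4}s^{-2}\le Ct^{-2}$.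
\end{proof}

The absence of a logarithm in the first bound matters only for the lower bound in Section~\ref{sub:rings}, where the linear term must be smaller than the quadratic one.

\begin{proposition}\label{prop:rep}
For $1/t\le s\le1$ and all $x\in\mathbb S^2$,
\begin{align}
\Big|f_s(x)-\frac12\int\langle T_{\varphi_x}\nabla f,\nabla f\rangle\Big|&\le Ct^{-2}+C\sup f^2,\label{eq:P0}\\
|f_s(x)|&\le C\log(t+1)\,\big(t^{-2}+E^*(s)\big),\label{eq:P1}\\
|\nabla f_s(x)|&\le\frac Cs\Big(t^{-2}+E^*(s)+s^{-2}\int_{U(x,s)}f^2\Big).\label{eq:P2}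
\end{align}
\end{proposition}

\begin{proof}
Insert $\varphi_x$ and $\varphi_{x,v}$ in \eqref{eq:weak} and use \eqref{eq:rep} and Lemma~\ref{lem:linear}. By \eqref{eq:Lphi}, $\int|L\varphi_x|\le4$, so $|\int f^2L\varphi_x|\le4\sup f^2$. This is \eqref{eq:P0}. With the annuli of the previous proof, each contained in a cap of radius $\min(2^{i+1}s,\pi)$,
\[
\int(s+\theta)^{-m}|\nabla f|^2\le E^*(s)\Big(s^{2-m}+4\sum_{i:\,2^is<\pi}(2^is)^{2-m}\Big).
\]
For $m=2$ the sum has at most $C\log(t+1)$ terms equal to $1$. Together with Lemma~\ref{lem:phi} and $\sup f^2\le Ct^{-2}\log(t+1)$, which is Theorem~\ref{thm:first}, this gives \eqref{eq:P1}. For $m=3$ the right side is at most $CE^*(s)/s$. By \eqref{eq:Lphi}, $|L\varphi_{x,v}|$ is at most $Cs^{-3}$ on $U(x,s)$ and at most $3$ elsewhere, so $|\int f^2L\varphi_{x,v}|\le Cs^{-3}\int_{U(x,s)}f^2+Ct^{-2}$ by \eqref{eq:energy}. This gives \eqref{eq:P2}.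
\end{proof}

\section{A local energy inequality}\label{sec:local}

To bound $E(R)$ we test the equation with $\eta^2f$, as in Caccioppoli's inequality for elliptic equations. The difficulty is that nothing is known about second derivatives of $h$. Two features of the equation replace such knowledge. First, $\det A_h-1=\mathsf D(A_h-I,A_h+I)$, and convexity gives $A_h+I\ge I$, so the difference of the equations for $K$ and $B$ is a linear equation for $f$ that is elliptic from below. Second, the coefficients have no pointwise upper bound, but they are bounded by their trace, which is linear in $f$ and can be integrated by parts. We may also subtract a linear function from $f$, which amounts to translating $K$.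

\begin{lemma}\label{lem:local}
Let $\ell$ be linear, $\tilde f=f-\ell$, $\eta\in C^\infty(\mathbb S^2)$ and $\zeta=4|\nabla\eta|^2+2\eta^2$. Then
\[
\int\eta^2|\nabla\tilde f|^2\le-4\int\eta^2\tilde f\,d(\mu-\sigma)+\int\zeta\tilde f^2(4+2\tilde f)-2\int\zeta\tilde f|\nabla\tilde f|^2-\int\tilde f^2\langle\nabla\zeta,\nabla\tilde f\rangle .
\]
\end{lemma}

\begin{proof}
Let first $h$ be a smooth support function and $\mu=\det A_h\,\sigma$, of any mass. Put $w=\tilde f+2$. Since $A_\ell=0$, we have $A_{\tilde f}=A_h-I$ and $A_w=A_h+I\ge I$, so $\det A_h-1=\mathsf D(A_{\tilde f},A_w)$. By \eqref{eq:V},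
\[
2\int\eta^2\tilde f\,d(\mu-\sigma)=2V(\eta^2\tilde f,\tilde f,w)=\int\big[-\eta^2\langle T_w\nabla\tilde f,\nabla\tilde f\rangle-2\eta\tilde f\langle T_w\nabla\eta,\nabla\tilde f\rangle+\eta^2\tilde f^2Lw\big].
\]
The eigenvalues of $T_w$ are those of $A_w$, so $I\le T_w\le(Lw)I$. The Cauchy--Schwarz inequality for the positive form $T_w$ gives
\[
|2\eta\tilde f\langle T_w\nabla\eta,\nabla\tilde f\rangle|\le\tfrac12\eta^2\langle T_w\nabla\tilde f,\nabla\tilde f\rangle+2\tilde f^2|\nabla\eta|^2Lw .
\]
Absorbing the first term, multiplying by $2$ and using $T_w\ge I$, we get $\int\eta^2|\nabla\tilde f|^2\le-4\int\eta^2\tilde f\,d(\mu-\sigma)+\int\zeta\tilde f^2Lw$. Now $Lw=\Delta\tilde f+2\tilde f+4$, and $\int\zeta\tilde f^2\Delta\tilde f=-2\int\zeta\tilde f|\nabla\tilde f|^2-\int\tilde f^2\langle\nabla\zeta,\nabla\tilde f\rangle$. The resulting inequality contains no second derivatives of $\tilde f$, so it passes from $h^\varepsilon$ to $h$ by Lemma~\ref{lem:smooth}(a),(b).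
\end{proof}

The cubic term $\int\zeta\tilde f|\nabla\tilde f|^2$ has the size of the left side when $|\tilde f|$ is of order $R^2$, since $\zeta$ is of order $R^{-2}$ for a cutoff at scale $R$. It can be absorbed only if $|\tilde f|$ is small compared with $R^2$: geometrically, if the translated body is close to the ball to second order at scale $R$. At the scale of a single facet, where $A_f=-I$, this fails, and the induction of Section~\ref{sec:scales} stops at a large multiple of $1/t$.

\begin{proposition}\label{prop:cacc}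
Let $1/t\le R\le\frac1{10}$, $x_0\in\mathbb S^2$, $\ell$ linear and $\tilde f=f-\ell$. Suppose that $|\tilde f|\le\vartheta R^2$ on $U(x_0,8R)$, where $0<\vartheta\le1$. Then
\[
\int_{U(x_0,R)}|\nabla\tilde f|^2\le CR^2t^{-2}+CR^{-2}\int_{U(x_0,2R)}\tilde f^2+C\vartheta\int_{U(x_0,2R)}|\nabla\tilde f|^2 .
\]
\end{proposition}

\begin{proof}
Write $U_\rho=U(x_0,\rho)$. Let $\eta=\eta_0(d(x_0,\cdot)/R)$ with a fixed smooth $\eta_0$, $0\le\eta_0\le1$, equal to $1$ on $[0,1]$ and $0$ on $[2,\infty)$. By \eqref{eq:bump}, $|\Omega^k\eta|+|\Omega^k\eta^2|\le CR^{-k}$ for $k=1,2$, so $\zeta\le CR^{-2}$ and $|\nabla\zeta|\le CR^{-3}$, and $\zeta$ vanishes outside $U_{2R}$. In Lemma~\ref{lem:local} the second term on the right is at most $CR^{-2}\int_{U_{2R}}\tilde f^2$, because $|\tilde f|\le1$ there. For the third, $\zeta|\tilde f|\le C\vartheta$. For the fourth, $R^{-3}\tilde f^2|\nabla\tilde f|\le\vartheta R^{-1}|\tilde f||\nabla\tilde f|\le R^{-2}\tilde f^2+\vartheta|\nabla\tilde f|^2$. By \eqref{eq:design} it remains to show that $F=\eta^2\tilde f$,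 which satisfies $|F|\le R^2$, obeys
\begin{equation}\label{eq:cutoff}
\int|\mathcal RF|\,d(\mu+\sigma)\le CR^2t^{-2}.
\end{equation}
This is a local version of Lemma~\ref{lem:width}. The function $\tilde h=1+\tilde f$ is the support function of a translate of $K$; it has the same measure $\tau$, and $0\le\tilde h\le2$ on $U_{8R}$.

\emph{Step 1: $\tau(U_{4R})\le CR^2$.} Let $0\le\chi\le1$ be a smooth cutoff, equal to $1$ on $U_{4R}$ and $0$ outside $U_{8R}$, with $|L\chi|\le CR^{-2}$ by \eqref{eq:bump}. Then $\tau(U_{4R})\le\int\chi\,d\tau=\int\tilde hL\chi=\int\tilde fL\chi+2\int\chi\le CR^2$.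

\emph{Step 2: $|\tilde f(y)-\tilde f(x)|\le3R\,d(x,y)$ if $x,y\in U_{4R}$ and $d(x,y)\le R$.} The geodesic of length $R$ from $x$ through $y$ stays in $U_{5R}$. Lemma~\ref{lem:semi} for $\tilde h$ with $\rho=R$, $H=2$ gives $\tilde f(y)-\tilde f(x)\le d(x,y)(2R+R)$. Exchange $x$ and $y$.

\emph{Step 3: $x\in U_{3R}$, $u\le R$.} For $y$ on the circle of radius $u$ about $x$,
\[
F(y)-F(x)=\eta^2(x)\big(\tilde f(y)-\tilde f(x)\big)+\tilde f(x)\big(\eta^2(y)-\eta^2(x)\big)+\big(\eta^2(y)-\eta^2(x)\big)\big(\tilde f(y)-\tilde f(x)\big).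
\]
Take the mean over the circle. For the first term, Lemma~\ref{lem:circle}(i) for $\tilde h$ gives $|M_u\tilde f-\tilde f|(x)\le2\tau(U(x,u))+u^2$. For the second, $|M_u\eta^2-\eta^2|\le Cu^2R^{-2}$ by \eqref{eq:mean}, and $|\tilde f(x)|\le R^2$. The third is at most $CuR^{-1}\cdot3Ru$ by Step 2. So $|M_uF-F|(x)\le2\tau(U(x,u))+Cu^2$. By Fubini's theorem, \eqref{eq:mass} and Step 1,
\[
\int_{U_{3R}}\tau(U(x,u))\,d(\mu+\sigma)(x)\le\int_{U_{4R}}(\mu+\sigma)(U(y,u))\,d\tau(y)\le C(u+1/t)^2R^2 .
\]
Also $(\mu+\sigma)(U_{3R})\le CR^2$ because $R\ge1/t$. By \eqref{eq:tail} the contribution to \eqref{eq:cutoff} is at most $CR^2\int_0^R(u+1/t)^2j(u)\,du\le CR^2t^{-2}$.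

\emph{Step 4: $x\in U_{3R}$, $u>R$.} Here $|M_uF-F|\le2R^2$, and the contribution is at most $CR^2(tR)^{-8}\cdot R^2=CR^2t^{-2}(tR)^{-6}\le CR^2t^{-2}$.

\emph{Step 5: $\theta=d(x,x_0)>3R$.} Then $F(x)=0$, and $M_uF(x)\ne0$ requires $u\ge\theta-2R\ge\theta/3$. So $|\mathcal RF|(x)\le CR^2(t\theta)^{-8}$. Summing over the annuli $2^i\cdot3R<\theta\le2^{i+1}\cdot3R$, of mass at most $C4^iR^2$, gives at most $CR^4(tR)^{-8}\le CR^2t^{-2}$.
\end{proof}

\section{Induction on scales and the rate $t^{-2}\log t$}\label{sec:scales}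

The two propositions feed each other. Suppose that $E\le\Gamma t^{-2}$ at all scales above $r$, where $r\ge\Lambda/t$. This says that $|\nabla f|$ has size $\Gamma^{1/2}/t$. By \eqref{eq:P2} the gradient of the average $f_s$, with $s$ a small fixed fraction of $r$, has size $\Gamma t^{-2}/r\le\Gamma\Lambda^{-1}/t$, which is much smaller if $\Lambda$ is large; this is the gain from the quadratic structure. The rest $f-f_s$ is small in $L^2$ because $s$ is small compared with $r$. Proposition~\ref{prop:cacc} converts this $L^2$ smallness into an energy bound at scale $r/2$ with the same $\Gamma$.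

\begin{proposition}\label{prop:scales}
There are absolute constants $\Gamma,\Lambda,t_1$ such that for $t\ge t_1$ we have $E(R)\le\Gamma t^{-2}$ for all $R\in[\Lambda/t,\pi]$.
\end{proposition}

\begin{proof}
Let $\mathcal H(r)$ be the statement that $E(R)\le\Gamma t^{-2}$ for all $R\in[r,\pi]$. By \eqref{eq:energy}, $\mathcal H(\frac1{10})$ holds if $\Gamma\ge\Gamma_0$, an absolute constant. We show that $\mathcal H(r)$ implies $\mathcal H(r/2)$ whenever $\Lambda/t\le r\le\frac1{10}$. Halving the radius from $\frac1{10}$ until it drops below $\Lambda/t$ then proves the proposition.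

The parameters $\Gamma\ge1$, $\alpha\in(0,\frac18)$, $\Lambda\ge1/\alpha$ and $t_1$ are chosen at the end, in this order. The constant $C_\alpha$ depends only on $\alpha$, and ``for large $t$'' refers to a threshold that depends on $\Gamma,\alpha,\Lambda$ but not on $r$. Assume $\mathcal H(r)$ and put $s=\alpha r\ge1/t$. For $R\le r$ we have $R^2E(R)\le r^2E(r)$. Hence $E^*(s)\le\alpha^{-2}\Gamma t^{-2}$, $s^2E(s)\le r^2\Gamma t^{-2}$ and $sE(2s)^{1/2}\le r\Gamma^{1/2}/t$. We obtain, everywhere on $\mathbb S^2$:
\begin{itemize}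
\item[(1)] $|f_s|\le C_\alpha\Gamma t^{-2}\log(t+1)$, by \eqref{eq:P1};
\item[(2)] $s^{-2}\int_{U(x,s)}f^2\le C\Gamma t^{-2}$ for large $t$, by Lemma~\ref{lem:avg}(b) and (1);
\item[(3)] $|\nabla f_s|\le C_\alpha\Gamma t^{-2}/r$, by \eqref{eq:P2} and (2);
\item[(4)] $|f-f_s|\le C(\alpha^2+\Gamma^{1/2}\Lambda^{-1})r^2$, by Lemma~\ref{lem:avg}(a) and $1/t\le r/\Lambda$.
\end{itemize}

Fix $x_0$ and $R\in[r/2,r]$; then $1/t\le R\le\frac1{10}$. Write $U_\rho=U(x_0,\rho)$. The value $c_0=f_s(x_0)$ carries a logarithm and need not be small compared with $R^2$. We remove it by translating $K$ in the direction $x_0$: let $\ell(x)=c_0\,x_0\cdot x$ and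
\begin{equation}\label{eq:split}
\tilde f=f-\ell=(f-f_s)+(f_s-c_0)+c_0(1-x_0\cdot x).
\end{equation}
On $U_{8R}$, (3) gives $|f_s-c_0|\le C_\alpha\Gamma t^{-2}\le C_\alpha\Gamma\Lambda^{-2}r^2$, and $1-x_0\cdot x\le32R^2$. With (1), (4) and $r\le2R$ we get $|\tilde f|\le\vartheta R^2$ on $U_{8R}$, where
\[
\vartheta=C\big(\alpha^2+\Gamma^{1/2}\Lambda^{-1}\big)+C_\alpha\Gamma\Lambda^{-2}+C_\alpha\Gamma t^{-2}\log(t+1).
\]
Next we bound the three terms of \eqref{eq:split} in $L^2(U_{2R})$. Lemma~\ref{lem:avg}(c), $2R+s\le3r$ and $\mathcal H(r)$ give $\int_{U_{2R}}|f-f_s|^2\le\alpha^2r^2\cdot9r^2\Gamma t^{-2}$. The second term contributes $CR^2(C_\alpha\Gamma t^{-2})^2$, and $t^{-2}\le4R^2\Lambda^{-2}$. The third contributes $Cc_0^2R^6$, and $Cc_0^2\le t^{-2}$ for large $t$ by (1). Altogether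
\[
R^{-4}\int_{U_{2R}}\tilde f^2\le\big(C\alpha^2\Gamma+C_\alpha\Gamma^2\Lambda^{-2}+1\big)t^{-2}.
\]
Since $|\nabla\ell|\le|c_0|\le1/t$ for large $t$ and $2R\ge r$, we also have $R^{-2}\int_{U_{2R}}|\nabla\tilde f|^2\le8E(2R)+Ct^{-2}\le(8\Gamma+C)t^{-2}$. If $\vartheta\le1$, Proposition~\ref{prop:cacc} and $|\nabla f|^2\le2|\nabla\tilde f|^2+2t^{-2}$ give, with an absolute constant $C_1\ge1$,
\[
R^{-2}\int_{U_R}|\nabla f|^2\le C_1t^{-2}\big[1+\alpha^2\Gamma+C_\alpha\Gamma^2\Lambda^{-2}+\vartheta\Gamma\big].
\]
Choose $\Gamma=\max(4C_1,\Gamma_0)$, then $\alpha$ small, then $\Lambda$ large, then $t_1$ large, so that $C_1\alpha^2\le\frac18$, $C_1C_\alpha\Gamma\Lambda^{-2}\le\frac18$ and $\vartheta\le\frac1{4C_1}$. The right side is then at most $(\frac14+\frac18+\frac18+\frac14)\Gamma t^{-2}$, and $\mathcal H(r/2)$ follows.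
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Enlarge $t_1$ so that $2\Lambda/t_1\le1$. For $t<t_1$ the bounds on $f$ and $\nabla h$ follow from Lemma~\ref{lem:apriori}. Let $t\ge t_1$ and $s=\Lambda/t$, so that $E^*(s)\le\Gamma t^{-2}$.

\emph{Distance.} By \eqref{eq:P1}, $|f_s|\le Ct^{-2}\log(t+1)$, and by Lemma~\ref{lem:avg}(a), $|f-f_s|\le Ct^{-2}$. Hence $\|f\|_\infty\le Ct^{-2}\log(t+1)$.

\emph{Gradient.} Lemma~\ref{lem:avg}(b) gives $s^{-2}\int_{U(x,s)}f^2\le Ct^{-2}$, so $|\nabla f_s|\le C/t$ by \eqref{eq:P2}. Therefore $|f(y)-f(x)|\le Ct^{-2}$ if $d(x,y)\le s$. Lemma~\ref{lem:semi} with $\rho=s$, $H=6$ gives $h(y)-h(x)\le d(x,y)(Ct^{-2}/s+3s)\le Cd(x,y)/t$ for such $x,y$. Adding along geodesics, $h$ is $(C/t)$-Lipschitz, so $|\nabla h|\le C/t$ almost everywhere.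

\emph{Boundary points.} Let $t\ge2$ be arbitrary and let $p\in K$ have outer normal $x$, that is, $p\cdot x=h(x)$. For a unit tangent vector $v$ at $x$ and $\gamma(r)=\cos r\,x+\sin r\,v$ we have $h(\gamma(r))\ge p\cdot\gamma(r)$, so
\[
\sin r\;p\cdot v\le h(\gamma(r))-h(x)+(1-\cos r)h(x)\le Cr/t+3r^2 .
\]
Dividing by $r$ and letting $r\to0$ gives $p\cdot v\le C/t$ for all such $v$. The component of $p-x$ along $x$ is $f(x)$. Hence $|p-x|\le C/t$.

\emph{Facets.} A facet of $P_X$ thus lies in a disc of radius $C/t$, so its diameter and, by convexity, its perimeter are at most $C/t$. For a convex polygon with inradius $\rho$, the area is at most $\rho$ times the perimeter: every interior point is within $\rho$ of the boundary, and its nearest boundary point is the foot of the perpendicular to an edge, so the rectangles of height $\rho$ erected inward on the edges cover the polygon. Hence $\rho\ge ct/N$, which is at least $c/(C't)$ if $N\le C't^2$.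
\end{proof}

\section{Lower bounds}\label{sec:lower}

\subsection{A facet is flat}

\begin{proof}[Proof of Theorem~\ref{thm:lower}\textup{(a)}]
Let $\delta=d_H(P_X,B)$; we may assume $\delta<1$. The facet with normal $x_j$ lies in the plane $y\cdot x_j=h(x_j)$, where $h(x_j)\ge1-\delta>0$, and in $(1+\delta)B$. So it lies in a disc of squared radius at most $(1+\delta)^2-(1-\delta)^2=4\delta$, and $4\pi/N\le4\pi\delta$. For $N=(t+1)^2$ combine this with Theorem~\ref{thm:upper}.
\end{proof}

\subsection{A design measure supported on circles}\label{sub:rings}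

We want $\nabla f$ to be radial about a point $x_0$ and of size $1/t$ at all scales. Rotational symmetry gives the first property. For the second we make $\mu$ as singular as the symmetry allows, with few circles. Let $z_i=\cos\theta_i\in(-1,1)$, $1\le i\le n$, be the zeros of the Legendre polynomial $P_n$, and let $\lambda_i>0$ be the weights of Gauss--Legendre quadrature, so that $\int_{-1}^1p\,dz=\sum_i\lambda_ip(z_i)$ for $\deg p\le2n-1$. Fix $x_0\in\mathbb S^2$ and let $\mu_n=\sum_i\frac{\lambda_i}2\nu_i$, where $\nu_i$ is the uniform probability measure on the circle $x\cdot x_0=z_i$.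

\begin{proposition}\label{prop:rings}
The measure $\mu_n$ is a design measure of degree $t=2n-1$ for $n\ge2$, and $d_H(K_{\mu_n},B)\ge c\,t^{-2}\log t$ for large $n$.
\end{proposition}

\begin{proof}
Take $x_0=e_3$. The average of $x_1^ix_2^kx_3^l$ about the axis is $0$ unless $i$ and $k$ are even, and then it is a multiple of $(1-z^2)^{(i+k)/2}z^l$, $z=x_3$. So the average of $p\in\Pi_t$ is a polynomial in $z$ of degree at most $t$. The image of $\sigma$ under $z$ is $dz/2$, and the quadrature formula shows that $\mu=\mu_n$ is a design measure of degree $t$. By uniqueness $K$ is a body of revolution, so $h$ and $h^\varepsilon$ are functions of $\theta=d(x_0,\cdot)$. Primes denote $d/d\theta$. For a smooth function $\varphi$ of $\theta$, $A_\varphi$ has the eigenvalue $\varphi''+\varphi$ in the direction $\partial_\theta$ and $\varphi'\cot\theta+\varphi$ in the orthogonal direction.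

\emph{Step 1: $h''+h=0$ between consecutive nodes $\theta_i$ in $(0,\frac\pi2)$.} Geometrically, $K$ is obtained by revolving a polygon, and normals between two nodes belong to one circular edge. Let $\rho^\varepsilon=(h^\varepsilon)'\cos\theta+h^\varepsilon\sin\theta$, which is $\sin\theta$ times an eigenvalue of $A_{h^\varepsilon}$. Thus $\rho^\varepsilon\ge0$, $\rho^\varepsilon(0)=0$ and $(\rho^\varepsilon)'=((h^\varepsilon)''+h^\varepsilon)\cos\theta$. Therefore $\det A_{h^\varepsilon}\cos\theta\cdot\frac12\sin\theta=\frac12\rho^\varepsilon(\rho^\varepsilon)'$, and integration gives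
\[
\rho^\varepsilon(\theta)^2=4\int_{U(x_0,\theta)}x_0\cdot x\,d\mu^\varepsilon(x)\qquad(0<\theta<\tfrac\pi2).
\]
So the $\rho^\varepsilon$ are uniformly bounded, and at every $\theta$ that is not a node they converge to $\rho(\theta)=2\big(\int_{U(x_0,\theta)}x_0\cdot x\,d\mu\big)^{1/2}$, which is constant between nodes. Integrate $(h^\varepsilon/\cos\theta)'=\rho^\varepsilon/\cos^2\theta$ and use dominated convergence: between nodes $h/\cos\theta=\rho\tan\theta+\mathrm{const}$, so $h$ is a linear combination of $\sin\theta$ and $\cos\theta$.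

\emph{Step 2: for large $n$ and $\frac1n\le R\le\frac12$,}
\begin{equation}\label{eq:annulus}
\int_R^{2R}f'^2\,d\theta\ge cRn^{-2}.
\end{equation}
By Theorem~\ref{thm:upper}, $h\ge\frac12$ for large $n$, so $f''=-h\le-\frac12$ between nodes. On an interval of length $l$ without nodes in its interior, $|f'(\theta)-f'(\theta')|\ge\frac12|\theta-\theta'|$, and
\[
\int f'^2\,d\theta\ge\frac1{2l}\iint|f'(\theta)-f'(\theta')|^2\,d\theta\,d\theta'\ge\frac1{8l}\cdot\frac{l^4}6=\frac{l^3}{48}.
\]
It remains to count nodes. The function $u=P_n(\cos\theta)$ solves $u''+\cot\theta\,u'+n(n+1)u=0$, so $w=u\sqrt{\sin\theta}$ solves $w''+Qw=0$ with $Q=(n+\frac12)^2+\frac1{4\sin^2\theta}$. On $[R,2R]$ we have $Q\le\frac94n^2+\frac{\pi^2}{16R^2}<4n^2$. By Sturm's comparison theorem, if $Q<k^2$ between two zeros of a nontrivial solution, the zeros are at least $\pi/k$ apart. So $[R,2R]$ contains at most $\frac{2nR}\pi+1\le2nR$ nodes, which cut it into at most $3nR$ intervals with lengths $l_i$ adding up to $R$. By H\"older's inequality $\sum l_i^3\ge R^3/(3nR)^2$,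 and \eqref{eq:annulus} follows.

\emph{Step 3: the sign of the kernel.} Let $s=1/t$ and $\varphi=\varphi_{x_0}$, a function of $\theta$. Let $y$ be at distance $\theta\ge2s$ from $x_0$ and let $a$ be the unit vector with $\Omega_a=\partial_\theta$ at $y$. Then $\varphi'(\theta)=\int\psi_{x_0}\,\Xi$ with $\Xi(w)=G'(w\cdot y)\,(a\times y)\cdot w=-\Omega_aG_y(w)$, and $\Xi(x_0)=\frac d{d\theta}G(\cos\theta)$. By \eqref{eq:Gbound}, $|\nabla\Xi|\le C\theta^{-2}$ on $U(x_0,s)$, so $|\varphi'(\theta)-\Xi(x_0)|\le Cs\theta^{-2}$. For $0<\theta\le1$ the first term in \eqref{eq:Gprime} is nonnegative and the second is at least $2\cos1\cos\frac12\,/\theta\ge1/(2\theta)$. Also $\cot\theta\ge1/(2\theta)$. Hence there is an absolute constant $b_0\ge2$ with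
\[
\varphi'(\theta)\cot\theta\ge c\,\theta^{-2}\qquad(b_0s\le\theta\le1).
\]

\emph{Step 4: summation.} By \eqref{eq:P0} and Theorem~\ref{thm:upper}, $f_s(x_0)\ge\frac12\int\langle T_\varphi\nabla f,\nabla f\rangle-Ct^{-2}$. Since $\nabla f=f'\partial_\theta$ and $T_\varphi$ interchanges the eigenvalues of $A_\varphi$, the integrand is $(\varphi'\cot\theta+\varphi)f'^2$. Recall $|f'|\le C/t$. The cap $\theta\le b_0s$ has measure at most $Cs^2$ and there $|T_\varphi|\le Cs^{-2}$, so it contributes $O(t^{-2})$. On $\theta\ge1$ we have $|T_\varphi|\le C$, with the same conclusion. On $b_0s\le\theta\le1$ the term $\varphi f'^2$ contributes at most $Ct^{-2}\int|\varphi|\le Ct^{-2}$. The main term is at least $c\int_{b_0s}^1\theta^{-1}f'^2\,d\theta$, because $d\sigma$ projects to $\frac12\sin\theta\,d\theta$. We split it into the intervals $[R,2R]$ with $R=2^ib_0s$ and $2R\le1$; here $R\ge2/t\ge1/n$. By \eqref{eq:annulus} each contributes at least $cn^{-2}$, and there are at least $c\log t$ of them for large $t$. So $f_s(x_0)\ge ct^{-2}\log t-Ct^{-2}$,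 and $\|f\|_\infty\ge f_s(x_0)$.
\end{proof}

\subsection{From a design measure to spherical designs}

It remains to approximate $\mu_n$ by finite equal-weight designs. Points equidistributed with respect to $\mu_n$ satisfy the design equations only approximately. We add a small proportion of auxiliary points, grouped in clusters, and correct the error by rotating the clusters slightly.

\begin{proof}[Proof of Theorem~\ref{thm:lower}\textup{(b)}]
Let $t$ be large and $n=\lceil(t+1)/2\rceil$, so that $2n-1\in\{t,t+1\}$. Then $\mu=\mu_n$ is a design measure of degree $t$ with $d_H(K_\mu,B)\ge ct^{-2}\log t$. In what follows $t$ is fixed.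

\emph{Continuity.} Let $\nu_k,\nu$ be design measures of degree $t$ with $\nu_k\to\nu$ weakly. Then $K_{\nu_k}\to K_\nu$. Indeed, $\frac12B\subset K_{\nu_k}\subset6B$ by Theorem~\ref{thm:upper} and Lemma~\ref{lem:apriori}. By Blaschke's selection theorem, a bounded sequence of convex bodies has a subsequence that converges in the Hausdorff metric. Every such limit $K'$ contains $\frac12B$, has $S_{K'}=4\pi\nu$ by weak continuity, and has Steiner point $0$ because the support functions converge uniformly. By the uniqueness part of Minkowski's theorem, $K'=K_\nu$.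

\emph{Correction points.} Let $Y=(Y_1,\dots,Y_D)$ be an orthonormal basis of the polynomials in $\Pi_t$ with mean zero. A finite set $X$ is a $t$-design if and only if $\sum_{x\in X}Y(x)=0$. Spherical designs of every degree exist \cite{SZ}; let $Z=\{w_1,\dots,w_q\}$ be a $2t$-design. The rotations that move some $w_i$ onto one of the $n$ circles form a null set, so we may assume that no $w_i$ lies in $\operatorname{supp}\mu$. The vectors $dY_{w_i}(v)$, with $v$ tangent at $w_i$ and $1\le i\le q$, span $\mathbb R^D$. Otherwise there is $b\ne0$ such that $p=b\cdot Y$ has $\nabla p(w_i)=0$ for all $i$. Since $|\nabla p|^2=\sum_i(\Omega_ip)^2\in\Pi_{2t}$, this gives $\int|\nabla p|^2=0$, so $p$ is constant with mean zero, contradicting $b\ne0$; this is why $Z$ has degree $2t$. Every tangent vector at $w$ has the form $\Xi w$ with $\Xi$ skew-symmetric. So there are skew matrices $\Xi_1,\dots,\Xi_D$ and indices $i_1,\dots,i_D$ such that the vectors $dY_{w_{i_l}}(\Xi_lw_{i_l})$ form a basis of $\mathbb R^D$. For $\xi\in\mathbb R^D$ put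
\[
g_i(\xi)=\exp\Big(\sum_{l:\,i_l=i}\xi_l\Xi_l\Big)\in SO(3),\qquad\Phi(\xi)=\frac1q\sum_{i=1}^qY(g_i(\xi)w_i).
\]
Then $\Phi(0)=0$ because $Z$ is a design, and $\mathcal L=d\Phi(0)$, given by $\mathcal L\xi=\frac1q\sum_l\xi_l\,dY_{w_{i_l}}(\Xi_lw_{i_l})$, is invertible.

\emph{Construction.} Fix $\alpha>0$. For each large integer $m$ choose $m$ distinct points $y_1,\dots,y_m\in\operatorname{supp}\mu$ whose uniform measure tends weakly to $\mu$ as $m\to\infty$: take $m_i$ equally spaced points on the $i$-th circle with $\sum m_i=m$ and $m_i/m\to\lambda_i/2$. Let $m'=\lceil\alpha m/q\rceil$, and for each $i$ let $W_i$ be a set of $m'$ distinct points within $1/m$ of $w_i$. Put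
\[
\Phi_m(\xi)=\frac1{qm'}\sum_{i=1}^q\sum_{w\in W_i}Y(g_i(\xi)w),\qquad b_m=-\frac1{qm'}\sum_{j=1}^mY(y_j).
\]
By uniform continuity of $(\xi,w)\mapsto Y(g_i(\xi)w)$ and its $\xi$-derivative, $\Phi_m\to\Phi$ in $C^1$ on bounded sets. Also $b_m\to0$, since $\frac m{qm'}\le\frac1\alpha$ and $\frac1m\sum_jY(y_j)\to\int Y\,d\mu=0$. Choose $r>0$ with $\|I-\mathcal L^{-1}d\Phi(\xi)\|\le\frac14$ for $|\xi|\le r$. For large $m$ the map $\xi\mapsto\xi-\mathcal L^{-1}(\Phi_m(\xi)-b_m)$ is $\frac12$-Lipschitz on this ball and moves $0$ by $e_m=|\mathcal L^{-1}(\Phi_m(0)-b_m)|\to0$. It therefore maps the ball of radius $2e_m$ into itself and has a fixed point $\xi_m$ there: $\Phi_m(\xi_m)=b_m$ and $\xi_m\to0$.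

Let $X_m=\{y_1,\dots,y_m\}\cup\bigcup_ig_i(\xi_m)W_i$. For large $m$ these $m+qm'$ points are distinct: the clusters stay near the distinct points $w_i\notin\operatorname{supp}\mu$, and a common rotation keeps the points of one cluster distinct. Moreover $\sum_{x\in X_m}Y(x)=\sum_jY(y_j)+qm'\Phi_m(\xi_m)=0$, so $X_m$ is a spherical $t$-design. Since $qm'/m\to\alpha$, we have $\mu_{X_m}\to\nu_\alpha=(\mu+\alpha\mu_Z)/(1+\alpha)$ weakly, and $\nu_\alpha$ is a design measure of degree $t$ with $\nu_\alpha\to\mu$ as $\alpha\to0$. By continuity we can choose $\alpha$ with $d_H(K_{\nu_\alpha},B)\ge\frac34d_H(K_\mu,B)$, and then $m$ with $d_H(P_{X_m},B)\ge\frac12d_H(K_\mu,B)\ge ct^{-2}\log t$. Together with Theorem~\ref{thm:upper} this determines the worst-case order.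
\end{proof}

The number $m$ comes from a compactness argument, so the construction gives no bound on the number of points and says nothing about designs with $N=(t+1)^2$.

\begin{thebibliography}{9}

\bibitem{An}
Congpei An, \emph{Minkowski Polytopes of Spherical Designs: High-Order Isotropy and Quantitative Sphericity}, arXiv:2608.11570 (2026).

\bibitem{Schneider}
Schneider, \emph{Convex Bodies: The Brunn--Minkowski Theory}.

\bibitem{SZ}
Seymour and Zaslavsky, Adv. Math. 52 (1984).

\end{thebibliography}
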